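# Regularity of powers of binomial edge ideals of trees

## 1. One edge and two edges, power by power

Take a field $\mathbb K$ and give every vertex $i$ of a graph two variables $x_i,y_i$. To an edge $\{i,j\}$ attach the quadric $f_{ij}=x_iy_j-x_jy_i$; the order of $i$ and $j$ only affects its sign. The ideal generated by these quadrics is $J_G$. We look at the powers of $J_G$ for the two smallest trees and read off their minimal free resolutions. If $M$ is a finitely generated graded module whose minimal free resolution has $i$-th term $\bigoplus_j S(-j)^{\beta_{i,j}}$, its regularity is $\operatorname{reg}M=\max\{j-i:\beta_{i,j}\neq0\}$.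

**One edge.** Here $J=(f_{12})$ and $J^s=(f_{12}^s)\cong S(-2s)$. So $\operatorname{reg}J^s=2s$ and $\operatorname{reg}(S/J^s)=2s-1$.

**Two edges.** Let $G$ be the path $1-2-3$, and put $a=f_{12}$, $b=f_{23}$. Each of $a,b$ is irreducible: for instance $a=x_1y_2-x_2y_1$ is linear in $y_2$ with coprime coefficients $x_1$ and $-x_2y_1$. They are not proportional, so they are coprime. The ideal $J^s$ is generated by $m_i=a^{s-i}b^i$ for $0\le i\le s$. There are obvious relations $a\,m_{i+1}-b\,m_i=0$ for $0\le i<s$; write them as the vectors $\rho_i=a\,e_{i+1}-b\,e_i$ in $S^{s+1}$.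

These generate all relations. Indeed, let $\sum_{i=0}^s c_im_i=0$ with $s\ge1$. All terms except $c_sb^s$ are divisible by $a$, so $a\mid c_s$, say $c_s=ac'$. Subtract $c'\rho_{s-1}$ from the vector $(c_0,\dots,c_s)$. The last coordinate becomes $0$, and what remains is a relation among $m_0,\dots,m_{s-1}$, which after division by $a$ is a relation of the same kind for the exponent $s-1$. Repeat until one reaches $c_0\cdot1=0$. The $\rho_i$ are also linearly independent over $S$, since $\rho_{s-1}$ is the only one that involves $e_s$, then $\rho_{s-2}$ the only remaining one that involves $e_{s-1}$, and so on. So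
$$0\to S(-2s-2)^{s}\to S(-2s)^{s+1}\to J^s\to0$$
is exact. It is minimal, because the matrix entries are $a$, $-b$ and $0$. Hence $\operatorname{reg}J^s=\max\{2s,\,2s+2-1\}=2s+1$ and $\operatorname{reg}(S/J^s)=2s$.

In both cases each further power costs exactly $2$. The constant differs by one, and so does the number of **internal vertices**, the vertices of degree greater than $1$. Write $\operatorname{iv}(G)$ for this number. It is $0$ for one edge and $1$ for the path $1-2-3$, and both answers read $\operatorname{reg}(S/J_G^s)=2s+\operatorname{iv}(G)-1$.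

How much of this survives for a general tree? In their paper "Regularity of powers of quadratic sequences with applications to binomial ideals" (arXiv:1910.01817, 2019), A. V. Jayanthan, Arvind Kumar and Rajib Sarkar ask whether
$$\operatorname{reg}(S/J_G^s)\ \ge\ 2s+\operatorname{iv}(G)-2\qquad\text{for every tree }G\text{ on }n\ge2\text{ vertices and all }s\ge1.\tag{1}$$
The answer is yes, and the inequality is always strict. Here is the full statement.

**Main Theorem.** Let $G$ be a forest with at least one edge, over any field $\mathbb K$.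

1. $\operatorname{reg}(S/J_G^{s+1})\ge\operatorname{reg}(S/J_G^{s})+2$ for all $s\ge1$. Hence $\operatorname{reg}(S/J_G^{s})\ge\operatorname{reg}(S/J_G)+2(s-1)$.
2. If $G$ is a tree, then $\operatorname{reg}(S/J_G^s)\ge 2s+\operatorname{iv}(G)-1$ for all $s\ge1$. For each value of $\operatorname{iv}(G)$ and each $s$, equality is attained by a path.

## 2. Regularity, associated primes, and the primes of $J_G$

**Binomial edge ideals.** Let $G$ be a finite simple graph on $[n]=\{1,\dots,n\}$ with edge set $E(G)$, and $S=\mathbb K[x_1,\dots,x_n,y_1,\dots,y_n]$ with its standard grading. The binomial edge ideal is $J_G=(f_{ij}: i<j,\ \{i,j\}\in E(G))$. Graphs may have isolated vertices, and $J_G=0$ if there are no edges. We index variables by arbitrary vertex sets when convenient. For any ideal $I$, also $I=0$, the power $I^0$ is the whole ring.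

**Regularity.** Put $\operatorname{reg}0=-\infty$. We use the following textbook facts.

* (R1) $\operatorname{reg}M(-a)=\operatorname{reg}M+a$ and $\operatorname{reg}(M\oplus N)=\max\{\operatorname{reg}M,\operatorname{reg}N\}$. For a nonzero proper homogeneous ideal, $\operatorname{reg}I=\operatorname{reg}(S/I)+1$.
* (R2) For an exact sequence $0\to A\to B\to C\to0$ of graded modules and degree-preserving maps, $\operatorname{reg}C\le\max\{\operatorname{reg}B,\operatorname{reg}A-1\}$ and $\operatorname{reg}A\le\max\{\operatorname{reg}B,\operatorname{reg}C+1\}$.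
* (R3) If a linear form $\ell$ is a nonzerodivisor on $M$, then $\operatorname{reg}_SM=\operatorname{reg}_{S/(\ell)}(M/\ell M)$.
* (R4) Graded Betti numbers do not change under extension of the field $\mathbb K$.

For an extension $\mathbb K\subseteq\overline{\mathbb K}$ the ideal $J_G^s$ extends to the corresponding ideal over $\overline{\mathbb K}$. So by (R4) **we assume from now on that $\mathbb K$ is algebraically closed.**

**Associated primes.** All modules here are finitely generated over Noetherian rings.

* (A1) If $M'\subseteq M$, then $\operatorname{Ass}M'\subseteq\operatorname{Ass}M\subseteq\operatorname{Ass}M'\cup\operatorname{Ass}(M/M')$. In particular $\operatorname{Ass}(A/(I_1\cap I_2))\subseteq\operatorname{Ass}(A/I_1)\cup\operatorname{Ass}(A/I_2)$, because $A/(I_1\cap I_2)$ embeds in $A/I_1\oplus A/I_2$.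
* (A2) An element is a nonzerodivisor on $M$ exactly when it lies in no associated prime of $M$. Associated primes commute with localization.
* (A3) $\operatorname{Ass}_{A[t]}(M[t])=\{\mathfrak pA[t]:\mathfrak p\in\operatorname{Ass}_AM\}$. If $M$ is an $A$-module regarded as an $A[t]$-module on which $t$ acts as $0$, then $\operatorname{Ass}_{A[t]}M=\{(t)+\mathfrak p:\mathfrak p\in\operatorname{Ass}_AM\}$.
* (A4) If $\operatorname{Ass}(A/I^s)\subseteq\operatorname{Min}(I)$, then $I^s=\bigcap_{P\in\operatorname{Min}(I)}(I^sA_P\cap A)$. This is the primary decomposition of $I^s$.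
* (A5) [Matsumura, *Commutative Ring Theory*, Thm 23.2(ii)] For a homomorphism $A\to B$ of Noetherian rings, an $A$-module $E$ and a $B$-module $F$ flat over $A$, $\operatorname{Ass}_B(E\otimes_AF)=\bigcup_{\mathfrak p\in\operatorname{Ass}_AE}\operatorname{Ass}_B(F/\mathfrak pF)$.

**The primes of $J_G$.** We use two standard facts (Herzog–Hibi–Hreinsdóttir–Kahle–Rauh, *Binomial edge ideals and conditional independence statements*, Adv. Appl. Math. 2010; the first is also due to Ohtani).

* $J_G$ is radical.
* Every minimal prime of $J_G$ has the form $P_U=(x_i,y_i:i\in U)+\sum_kJ_{\widetilde G_k}$ for some $U\subseteq V(G)$, where the $\widetilde G_k$ are the complete graphs on the vertex sets of the components of $G\setminus U$.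

Besides the variables indexed by $U$, the generators of $P_U$ are quadrics in the other variables. So a variable lies in $P_U$ only if its index is in $U$, and therefore
$$\text{for }P\in\operatorname{Min}(J_G)\text{ and every vertex }u:\qquad x_u\in P\iff y_u\in P.\tag{2}$$

*Example.* Let $G$ be the path $1-2-3$. The ideal has two generators, so by Krull's theorem its minimal primes have height at most $2$. Among the $P_U$, only $P_\varnothing=J_{K_3}$ (the $2$-minors of a generic $2\times3$ matrix) and $P_{\{2\}}=(x_2,y_2)$ have height at most $2$: for instance $P_{\{1\}}=(x_1,y_1,f_{23})$ has height $3$. Both contain $J_G$, and neither contains the other, so both are minimal. As $J_G$ is radical, $J_G=J_{K_3}\cap(x_2,y_2)$. One can see the second prime at work in the identity $x_2f_{13}=x_1f_{23}+x_3f_{12}$, and likewise $y_2f_{13}=y_1f_{23}+y_3f_{12}$: neither variable of vertex $2$ is a nonzerodivisor modulo $J_G$.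

## 3. What a longest path sees, and what it misses

Three known results are at our disposal for (1).

* (i) If $G$ is a tree, then $\operatorname{iv}(G)\le\operatorname{reg}(S/J_G)$.
* (ii) If $G$ is connected with at least one edge and $\ell(G)$ is the length of a longest induced path, then $\operatorname{reg}(S/J_G^s)\ge2s+\ell(G)-2$ for all $s\ge1$.
* (iii) If $G$ is a tree and $J_G$ is an almost complete intersection (minimally generated by $\operatorname{height}(J_G)+1$ elements), then $2s+\operatorname{iv}(G)-2\le\operatorname{reg}(S/J_G^s)\le2s+\operatorname{iv}(G)-1$ for all $s\ge1$.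

A sensible first try is (ii): the right side already has the correct slope $2$. It proves (1) whenever $\operatorname{iv}(G)\le\ell(G)$. But a tree can have many internal vertices and only short paths. Take the spider with center $c$ and $k\ge2$ legs $c-a_i-b_i$ of length two. Its internal vertices are $c,a_1,\dots,a_k$, so $\operatorname{iv}=k+1$ and (1) asks for $2s+k-1$. Its longest paths $b_i-a_i-c-a_j-b_j$ have length $4$, so (ii) gives $2s+2$, which is too small as soon as $k\ge4$. Nor does (iii) help then: $J_G$ is minimally generated by its $2k$ linearly independent quadrics, while the prime $(x_c,y_c)+(f_{a_ib_i}:1\le i\le k)$ contains $J_G$ and has height $k+2$. So the number of generators exceeds the height by at least $k-2\ge2$.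

By (i), the case $s=1$ of (1) is known. So it would be enough to show that each power raises the regularity by at least $2$. Multiplication by a generator $f$ embeds $J_G^s(-2)$ into $J_G^{s+1}$, but an inclusion of modules gives no inequality between regularities (in $\mathbb K[x]$, the submodule $(x^5)$ of $\mathbb K[x]$ has regularity $5$, the big module has regularity $0$). We need to know how $J_G^s$ is built, for all $s$ at once.

## 4. Killing the two variables of a leaf

A forest with an edge has a leaf, that is, a vertex $v$ of degree $1$. Let $w$ be its neighbor, and write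
$$X=x_v,\quad Y=y_v,\quad S=S'[X,Y],\quad I=J_{G\setminus v}\subset S',\quad f=Xy_w-Yx_w,\quad J=J_G=IS+(f).$$
The variables $X,Y$ occur only in $f$. The obvious move is to set $X=Y=0$ in $S/J^s$, which leaves $S'/I^s$. If $X,Y$ were a regular sequence on $S/J^s$, this would preserve regularity. Section 1 shows that this is false: passing from one edge to two raises $\operatorname{reg}(S/J^s)$ by one. The failure is at the second variable: modulo $X$ we have $Yx_w\equiv-f\equiv0$ in $S/J$, while $x_w\notin J+(X)$, since the linear forms in $J+(X)$ are multiples of $X$. So $Y$ is a zerodivisor on $S/(J+(X))$.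

The way out is to reduce the *module* $J^s$ instead of the quotient ring.

**Lemma 1.** Let $J\ne0$ be a homogeneous ideal of $S=S'[X,Y]$, and suppose that $X$ is a nonzerodivisor on $S/J^s$. Then $X,Y$ is a regular sequence on the module $J^s$, and $\operatorname{reg}_SJ^s=\operatorname{reg}_{S'}\big(J^s/(X,Y)J^s\big)$.

*Proof.* $X$ is a nonzerodivisor on $J^s\subset S$. For $Y$ on $J^s/XJ^s$, suppose $Yk=Xk'$ with $k,k'\in J^s$. Then $X$ divides $k$ in $S$, say $k=Xl$. From $Xl\in J^s$ we get $l\in J^s$ by hypothesis, so $k\in XJ^s$. Also $J^s\ne(X,Y)J^s$ by Nakayama's lemma. Now apply (R3) twice. $\square$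

The gain is that $J^s/(X,Y)J^s$ is bigger than $I^s$. For $s=1$, the element $f$ lies in $(X,Y)S$ but not in $(X,Y)J$, so it survives. In general the products $f^dh$ with $h\in I^{s-d}$ may survive in degree $d$ with respect to $X,Y$, and because of this extra grading they sit in separate direct summands. The regularity of a direct sum is a maximum, so nothing can cancel.

Two things must be proved to make this work for all $s$:

* $X$ is a nonzerodivisor on $S/J^s$;
* the $h\in I^{s-d}$ for which $f^dh$ dies in $J^s/(X,Y)J^s$ are described by a condition that does not involve $d$ and $s$ separately, but only $s-d$.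

For $s=1$ the first item is a question about minimal primes only. For higher powers embedded primes could spoil it. So the bulk of the work is to show that there are none.

## 5. The absence of embedded primes and what it does for a leaf

**Definition.** An ideal $I$ of a polynomial ring $A$ has **(N)** if $\operatorname{Ass}(A/I^s)\subseteq\operatorname{Min}(I)$ for all $s\ge1$.

The zero ideal and an ideal $(y)$ generated by a variable have (N). Being radical is not enough: $I=(ab,bc,ca)\subset\mathbb K[a,b,c]$ is radical, but $abc\notin I^2$ for degree reasons, while $a\cdot abc=(ab)(ca)\in I^2$ and similarly for $b\cdot abc$ and $c\cdot abc$. So the annihilator of the class of $abc$ in $\mathbb K[a,b,c]/I^2$ is $(a,b,c)$, an associated prime that is not minimal over $I$.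

The next lemma is the tool that we shall use again and again. It trades a power of one variable of a vertex for the first power of both variables. Its cheapest instance is the path $1-2-3$ with $u=2$, $h=f_{13}$, $i=0$: from $x_2f_{13}\in J$ it concludes $y_2f_{13}\in J$.

**Lemma 2.** Let $H$ be a graph such that $J_H$ has (N), $u$ a vertex, $z\in\{x_u,y_u\}$, $i\ge0$, $e\ge1$. If $h\in J_H^i$ and $z^eh\in J_H^{i+1}$, then $x_uh,\,y_uh\in J_H^{i+1}$.

*Proof.* Let $A$ be the ambient ring. Since $J_H$ is radical, $J_HA_P=PA_P$ for $P\in\operatorname{Min}(J_H)$. By (N) and (A4),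
$$J_H^{i+1}=\bigcap_{P\in\operatorname{Min}(J_H)}\big(P^{i+1}A_P\cap A\big).$$
So we check membership at each $P$. If $z\notin P$, then $z$ is a unit in $A_P$, and $z^eh\in P^{i+1}A_P$ gives $h\in P^{i+1}A_P$, hence $x_uh,y_uh\in P^{i+1}A_P$. If $z\in P$, then $x_u,y_u\in P$ by (2), and $h\in P^iA_P$ gives $x_uh,y_uh\in P^{i+1}A_P$. $\square$

**Lemma 3.** Let $H$ be a graph such that $J_H$ has (N), with ring $S_0$, and let $G$ be obtained from $H$ by attaching a new leaf $w$ to a vertex $u$. Then $x_w$ is a nonzerodivisor on $S/J_G^s$ for all $s\ge1$.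

*Proof.* Write $X=x_w$, $Y=y_w$, $S=S_0[X,Y]$, $I_0=J_H$, $g=Xy_u-Yx_u$. Then $J:=J_G=I_0S+(g)$ and $J^s=\sum_{j=0}^sg^jI_0^{s-j}S$.

**Step 1: reduce to coefficients free of $X$.** Let $Xk\in J^s$; we want $k\in J^s$. Write $Xk=\sum_jg^jp_j$ with $p_j\in I_0^{s-j}[X,Y]$, and split $p_j=p_j^0+Xp_j'$ with $p_j^0\in I_0^{s-j}[Y]$ and $p_j'\in I_0^{s-j}[X,Y]$. Then
$$X\Big(k-\sum_jg^jp_j'\Big)=\sum_jg^jp_j^0 .$$
If the right side lies in $XJ^s$, then $k-\sum_jg^jp_j'\in J^s$, and since $\sum_jg^jp_j'\in J^s$ also $k\in J^s$. So it suffices to show $\sum_jg^jp_j^0\in XJ^s$.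

**Step 2: read off a relation in $S_0$.** Setting $X=0$ in the display gives $\sum_j(-x_uY)^jp_j^0=0$. Write $p_j^0=\sum_bh_{j,b}Y^b$ with $h_{j,b}\in I_0^{s-j}$. The coefficient of $Y^a$ gives
$$\sum_{j\le\min(a,s)}(-x_u)^jh_{j,a-j}=0\quad\text{for each }a,\qquad\text{and}\qquad\sum_jg^jp_j^0=\sum_a\ \sum_{j\le\min(a,s)}g^jY^{a-j}h_{j,a-j}.$$
So it suffices to prove, for each $a$, the following claim (with $m=\min(a,s)$, $h_j=h_{j,a-j}$).

> Claim. If $h_j\in I_0^{s-j}$ for $0\le j\le m$, where $m\le\min(a,s)$, and $\sum_{j\le m}(-x_u)^jh_j=0$, then $\sum_{j\le m}g^jY^{a-j}h_j\in XJ^s$.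

**Step 3: prove the claim by removing the top term.** Induct on $m$. For $m=0$ the hypothesis says $h_0=0$. Let $m\ge1$. For $j<m$ we have $h_j\in I_0^{s-j}\subseteq I_0^{s-m+1}$, so the relation gives $x_u^mh_m\in I_0^{s-m+1}$, while $h_m\in I_0^{s-m}$. By Lemma 2, $x_uh_m,\ y_uh_m\in I_0^{s-m+1}$. Now expand one factor $g$:
$$g^mY^{a-m}h_m=X\,g^{m-1}Y^{a-m}(y_uh_m)\;-\;g^{m-1}Y^{a-(m-1)}(x_uh_m).$$
The first summand is in $X g^{m-1}I_0^{s-m+1}S\subseteq XJ^s$. The second is absorbed by replacing $h_{m-1}$ with $h_{m-1}-x_uh_m\in I_0^{s-m+1}$ and dropping $h_m$. The relation is preserved, because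
$$(-x_u)^{m-1}(h_{m-1}-x_uh_m)=(-x_u)^{m-1}h_{m-1}+(-x_u)^mh_m .$$
The induction hypothesis for $m-1$ finishes the proof. $\square$

So both items at the end of Section 4 will follow once $J_{G\setminus v}$ has (N). We now aim at (N) for all forests.

The natural plan is induction on vertices. Remove a leaf $w$ with neighbor $u$. By Lemma 3 no associated prime of a power contains $X=x_w$, so we may invert $X$. Then the substitution $y_i\mapsto y_i+(Y/X)x_i$ fixes every $f_{ij}$ not involving $w$, since
$$x_i\big(y_j+\tfrac YXx_j\big)-x_j\big(y_i+\tfrac YXx_i\big)=x_iy_j-x_jy_i,\tag{3}$$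
and sends $Xy_u-Yx_u$ to $Xy_u$. For the path $1-2-3$ with $w=3$, $u=2$, the ideal becomes $(y_2,f_{12})=(y_2,x_2y_1)=(y_2,x_2)\cap(y_2,y_1)$, and one recognizes the images of the two minimal primes $(x_2,y_2)$ and $J_{K_3}$. In general $J_G$ becomes $(y_u)+J_{G\setminus w}$. This is not a binomial edge ideal, and an induction on $J_G$ alone stops exactly here. The cure is to carry the ideals $(y_u)+J_G$, for all vertices $u$, along in the induction. To treat $(y_u)+J_G$ we shall delete the vertex $u$, which breaks the tree into several components. So we need to handle sums of ideals in disjoint variables.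

## 6. Sums of ideals in disjoint variables

**Bases adapted to two filtrations.** Let $V$ be a finite-dimensional vector space with two decreasing filtrations $\mathcal F^\bullet,\mathcal E^\bullet$ that start at $V$ in index $0$ and reach $0$. We want one basis that spans every term of both.

**Lemma 4.** There is a basis of $V$ whose elements carry indices $(p,q)$ such that $\mathcal F^m$ is spanned by the elements with $p\ge m$, and $\mathcal E^s$ by those with $q\ge s$. Consequently $\mathcal F^m\cap\mathcal E^s$ is spanned by the elements with $p\ge m$ and $q\ge s$.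

*Proof.* For each $(p,q)$ choose elements of $\mathcal F^p\cap\mathcal E^q$ inducing a basis of
$$(\mathcal F^p\cap\mathcal E^q)\big/\big(\mathcal F^{p+1}\cap\mathcal E^q+\mathcal F^p\cap\mathcal E^{q+1}\big)\tag{4}$$
and give them indices $(p,q)$. The filtration $\mathcal E^\bullet$ induces on $\mathcal F^p/\mathcal F^{p+1}$ the filtration whose $q$-th term is the image of $\mathcal F^p\cap\mathcal E^q$. An element of $\mathcal F^p\cap\mathcal E^q$ has image in the $(q+1)$-st term exactly when it differs from an element of $\mathcal F^p\cap\mathcal E^{q+1}$ by an element of $\mathcal F^{p+1}$; this difference then lies in $\mathcal F^{p+1}\cap\mathcal E^q$. So (4) is the $q$-th graded piece of $\mathcal F^p/\mathcal F^{p+1}$. Hence the chosen elements with first index $p$ induce a basis of $\mathcal F^p/\mathcal F^{p+1}$, and those with first index at least $m$ form a basis of $\mathcal F^m$. In particular all of them form a basis of $V$. As (4) is symmetric in the two filtrations, those with second index at least $s$ form a basis of $\mathcal E^s$. Finally,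 expand an element of $\mathcal F^m\cap\mathcal E^s$ in the basis: by uniqueness of the expansion, only elements with $p\ge m$, and only elements with $q\ge s$, occur. $\square$

Two is the limit: three distinct lines in a plane, each viewed as a filtration $V\supset\ell\supset0$, have no common adapted basis, since such a basis would contain a vector on each line.

*In a polynomial ring.* Let $A$ be a polynomial ring with its standard grading and $J\subseteq L$ homogeneous proper ideals. In each degree $d$, the filtrations $(J^m)_d$ and $(L^s)_d$ start at $A_d$ and reach $0$. Lemma 4 in each degree gives a basis of $A$ whose elements $b$ have indices $(p,q)$ such that $J^m$ is spanned by the $b$ with $p\ge m$ and $L^s$ by those with $q\ge s$. Since $b\in J^p\subseteq L^p$, we have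
$$q\ge p .\tag{5}$$
If $J=0$, then always $p=0$. For example, in $\mathbb K[x,y]$ with $J=(x)$ and $L=(x,y)$, the monomials form such a basis, and $x^\alpha y^\beta$ has indices $(\alpha,\alpha+\beta)$. With a single filtration one gets a basis adapted to $(J^m)_m$ alone.

*In tensor products.* Let $I_j\subset S_j$, $1\le j\le k$, be homogeneous proper ideals in polynomial rings in disjoint variables, $S=\bigotimes_jS_j$ and $I=\sum_jI_j$ (extended to $S$). Take bases of the $S_j$ adapted to $(I_j^p)_p$. Then $I^p=\sum_{p_1+\dots+p_k=p}\bigotimes_jI_j^{p_j}$, and $\bigotimes_jI_j^{p_j}$ is spanned by the tensors $\bigotimes b_j$ in which the index of each $b_j$ is at least $p_j$. Hence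
$$I^p\text{ is spanned by the tensors }\textstyle\bigotimes b_j\text{ whose indices have sum at least }p.\tag{6}$$

**Lemma 5.** Let $I_j\subset S_j$ $(1\le j\le k)$ be homogeneous proper ideals in polynomial rings in disjoint variables, each with (N). Then $I=\sum_jI_j\subset S=\bigotimes_jS_j$ has (N).

*Proof.* **Step 1: split $I^p/I^{p+1}$.** By (6), $I^p/I^{p+1}$ has as a basis the classes of the tensors with index sum exactly $p$. There is a natural $S$-linear map
$$\bigoplus_{p_1+\dots+p_k=p}\ \bigotimes_jI_j^{p_j}/I_j^{p_j+1}\ \longrightarrow\ I^p/I^{p+1},$$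
well defined because a product with one factor in $I_j^{p_j+1}$ lies in $I^{p+1}$. It maps a basis bijectively to a basis, so it is an isomorphism. For the factors, (A1) and (N) give $\operatorname{Ass}(I_j^{p_j}/I_j^{p_j+1})\subseteq\operatorname{Ass}(S_j/I_j^{p_j+1})\subseteq\operatorname{Min}(I_j)$.

**Step 2: associated primes of a tensor product.** Let $M_1,M_2$ be finitely generated modules over polynomial rings $A_1,A_2$ and $B=A_1\otimes_{\mathbb K}A_2$. Apply (A5) with $A=A_1$, $E=M_1$, $F=A_1\otimes_{\mathbb K}M_2$, which is free over $A_1$: $\operatorname{Ass}_B(M_1\otimes_{\mathbb K}M_2)$ is the union of the sets $\operatorname{Ass}_B(A_1/\mathfrak p_1\otimes_{\mathbb K}M_2)$ with $\mathfrak p_1\in\operatorname{Ass}M_1$. Apply (A5) again with $A=A_2$, $E=M_2$, $F=A_1/\mathfrak p_1\otimes_{\mathbb K}A_2$, which is free over $A_2$: each of these sets is the union of the sets $\operatorname{Ass}_B(A_1/\mathfrak p_1\otimes_{\mathbb K}A_2/\mathfrak p_2)$ with $\mathfrak p_2\in\operatorname{Ass}M_2$. Since $\mathbb K$ is algebraically closed, $A_1/\mathfrak p_1\otimes_{\mathbb K}A_2/\mathfrak p_2=B/(\mathfrak p_1+\mathfrak p_2)$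 is a domain. Therefore
$$\operatorname{Ass}(M_1\otimes_{\mathbb K}M_2)=\{\mathfrak p_1+\mathfrak p_2:\ \mathfrak p_i\in\operatorname{Ass}M_i\},$$
and the analogous formula holds for $k$ factors.

**Step 3: conclude.** $S/I^s$ is filtered by submodules with quotients $I^p/I^{p+1}$, $p<s$. By (A1) and Steps 1 and 2, every $\mathfrak p\in\operatorname{Ass}(S/I^s)$ has the form $\mathfrak p=\sum_j\mathfrak p_j$ with $\mathfrak p_j\in\operatorname{Min}(I_j)$. We show that $\mathfrak p$ is minimal over $I$. Note that $\mathfrak p\cap S_j=\mathfrak p_j$, because $S_j/\mathfrak p_j$ embeds in $\bigotimes_iS_i/\mathfrak p_i=S/\mathfrak p$. Let $Q\subseteq\mathfrak p$ be a prime containing $I$. Then $I_j\subseteq Q\cap S_j\subseteq\mathfrak p_j$, so $Q\cap S_j=\mathfrak p_j$ by minimality, for all $j$. Hence $Q\supseteq\sum_j\mathfrak p_j=\mathfrak p$, and $Q=\mathfrak p$. $\square$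

## 7. Intersecting powers of $J$ with powers of $(y)+J$

When $u$ is deleted and $y_u$ is killed, the ideals $(y_r)+J_B$ will appear, where $B$ is a component of $G\setminus u$ and $r$ the neighbor of $u$ in it. We need to know how their powers meet the powers of $J_B$, first for one component and then for all together.

**Lemma 6.** Let $B$ be a graph such that $J=J_B$ has (N), $r$ a vertex, $y=y_r$, $L=(y)+J$. Then $J^m\cap L^s=J^mL^{s-m}$ for $0\le m\le s$.

*Proof.* "$\supseteq$": $J^mL^{s-m}\subseteq J^m$ and $J^mL^{s-m}\subseteq L^mL^{s-m}=L^s$.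

"$\subseteq$": Let $0\ne\eta\in J^m\cap L^s$ and write $\eta=\sum_{i=0}^sy^ih_i$ with $h_i\in J^{s-i}$. Let $i$ be the largest index with $h_i\ne0$.

If $i\le s-m$, then for every index $i'\le i$ we have $y^{i'}h_{i'}\in J^m\cdot y^{i'}J^{s-m-i'}\subseteq J^mL^{s-m}$, and we are done.

If $i>s-m$, then $i\ge1$ and $m\ge s-i+1$. So $\eta\in J^m\subseteq J^{s-i+1}$, and all terms with index $i'<i$ lie in $J^{s-i'}\subseteq J^{s-i+1}$. Hence $y^ih_i\in J^{s-i+1}$, while $h_i\in J^{s-i}$. Lemma 2 gives $yh_i\in J^{s-i+1}$. So we may replace $h_{i-1}$ by $h_{i-1}+yh_i\in J^{s-(i-1)}$ and drop $h_i$. This lowers the largest index. As $\eta\ne0$, some $h_{i'}\neq 0$ always remains, and after finitely many rounds we are in the first case. $\square$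

**Lemma 7.** Let $B_1,\dots,B_k$ be graphs on disjoint vertex sets such that each $J_{B_j}$ has (N), let $r_j\in V(B_j)$, $L_j=(y_{r_j})+J_{B_j}$, $J'=\sum_jJ_{B_j}$, $L=\sum_jL_j$. Then $J'^m\cap L^s=J'^mL^{s-m}$ for $0\le m\le s$.

*Proof.* "$\supseteq$" is clear as before. For "$\subseteq$", take for each $j$ a basis adapted to both $(J_{B_j}^p)_p$ and $(L_j^q)_q$. The tensors $b=\bigotimes b_j$, with indices $(p_j,q_j)$, form a basis. By (6), applied to both filtrations, $J'^m$ is spanned by those with $\sum p_j\ge m$, and $L^s$ by those with $\sum q_j\ge s$. By uniqueness of expansions, $J'^m\cap L^s$ is spanned by the $b$ satisfying both conditions. For such a $b$ we have $q_j\ge p_j$ by (5), so Lemma 6 applies in each factor, and $b$ lies in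
$$\prod_j\big(J_{B_j}^{p_j}\cap L_j^{q_j}\big)=\prod_jJ_{B_j}^{p_j}L_j^{q_j-p_j}\subseteq J'^{\sum p_j}L^{\sum q_j-\sum p_j}\subseteq J'^mL^{\sum q_j-m}\subseteq J'^mL^{s-m}.$$
The second inclusion moves $\sum p_j-m$ factors from $J'$ into $L\supseteq J'$. $\square$

## 8. No power of $J_G$ has embedded primes when $G$ is a forest

**Theorem A.** For every tree $G$ and every vertex $u$ of $G$, both $J_G$ and $(y_u)+J_G$ have (N). Consequently (Lemma 5) $J_G$ has (N) for every forest $G$.

*Proof.* Induct on $n=|V(G)|$. For $n=1$ the ideals are $0$ and $(y_u)$. Let $n\ge2$.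

**Part (a): $J_G$ has (N).** Here we invert a leaf variable. Choose a leaf $w$ with neighbor $u$, and put $G_0=G\setminus w$, $I_0=J_{G_0}\subset S_0$, $X=x_w$, $Y=y_w$, $L_0=(y_u)+I_0$. By induction, $I_0$ and $L_0$ have (N). Let $Q\in\operatorname{Ass}(S/J_G^s)$. By Lemma 3 and (A2), $X\notin Q$, so $QS_X\in\operatorname{Ass}(S_X/J_G^sS_X)$.

Let $\varphi$ be the automorphism of $S_X$ fixing $X$, $Y$ and all $x_i$, with $y_i\mapsto y_i+(Y/X)x_i$ for $i\ne w$; its inverse is $y_i\mapsto y_i-(Y/X)x_i$. By (3) it fixes each $f_{ij}$ with $i,j\ne w$, and it sends $Xy_u-Yx_u$ to $Xy_u$. As $X$ is a unit, $\varphi(J_GS_X)=L_0S_X$. So $\varphi$ identifies $S_X/J_G^sS_X$ with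
$$S_X/L_0^sS_X=(S_0/L_0^s)\otimes_{\mathbb K}\mathbb K[X^{\pm1},Y].$$
By (A3) and localization, the associated primes of the latter are extensions $qS_X$ with $q\in\operatorname{Ass}(S_0/L_0^s)\subseteq\operatorname{Min}(L_0)$. Such a prime is minimal over $L_0S_X$: if $Q_1\subseteq qS_X$ is a prime containing $L_0$, then $L_0\subseteq Q_1\cap S_0\subseteq q$, so $Q_1\cap S_0=q$ and $Q_1=qS_X$. Hence $\varphi(QS_X)$ is minimal over $L_0S_X$, so $QS_X$ is minimal over $J_GS_X$, and $Q\in\operatorname{Min}(J_G)$.

**Part (b): $(y_u)+J_G$ has (N).** Let $B_1,\dots,B_k$ be the components of $G\setminus u$ (trees with fewer than $n$ vertices), and $r_j\in B_j$ the neighbor of $u$. Put $t=x_u$, $S'=\mathbb K[x_i,y_i:i\ne u]$, so that $S=S'[t,y_u]$, and in $S'$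
$$\mathfrak a=(y_{r_1},\dots,y_{r_k}),\qquad J'=\sum_jJ_{B_j},\qquad L=\mathfrak a+J'=\sum_j\big((y_{r_j})+J_{B_j}\big).$$
By the induction hypothesis and Lemma 5, $J'$ and $L$ have (N).

**Step 1: get rid of $y_u$.** Modulo $y_u$, the generator of the edge $\{u,r_j\}$ becomes $\pm ty_{r_j}$. So $(y_u)+J_G=(y_u)+I'$ with $I'=t\mathfrak a+J'\subset S'[t]$ (extended to $S$). The powers are $((y_u)+I')^s=\sum_jy_u^jI'^{\,s-j}S$, whose $y_u^j$-component is $I'^{\,s-j}$ for $j<s$ and $S'[t]$ for $j\ge s$. Hence
$$S/((y_u)+I')^s=\bigoplus_{j<s}y_u^j\,S'[t]/I'^{\,s-j}$$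
as $S'[t]$-modules, and the powers of $y_u$ filter it by $S$-submodules with quotients $S'[t]/I'^{\,s-j}$ on which $y_u$ acts as $0$. By (A1) and (A3), every associated prime has the form $(y_u)+Q$ with $Q\in\operatorname{Ass}(S'[t]/I'^{\,s-j})$ for some $j<s$. If $Q\in\operatorname{Min}(I')$, then $(y_u)+Q$ is minimal over $(y_u)+I'$. So it suffices to prove that $I'$ has (N).

**Step 2: write $I'^s$ as an intersection.** We have $I'^s=\sum_jt^j\mathfrak a^jJ'^{s-j}S'[t]=\bigoplus_{d\ge0}t^dD_d$ with $D_d=\sum_{j\le\min(d,s)}\mathfrak a^jJ'^{s-j}$. For $d\le s$ factor out $J'^{s-d}$: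
$$D_d=J'^{s-d}\sum_{j\le d}\mathfrak a^jJ'^{d-j}=J'^{s-d}L^d,$$
and $D_d=L^s$ for $d\ge s$. By Lemma 7 with $m=s-d$, we get $D_d=J'^{\max(s-d,0)}\cap L^s$ for all $d$. On the other hand, $J'^{\max(s-d,0)}$ is the $t^d$-component of $((t)+J')^s$. Hence
$$I'^s=\big((t)+J'\big)^s\cap L^sS'[t].\tag{7}$$
In the path $1-2-3$ with $u=2$ this reads $\big(t\,(y_1,y_3)\big)^s=(t^s)\cap(y_1,y_3)^s$.

**Step 3: list the candidates.** Let $Q\in\operatorname{Ass}(S'[t]/I'^s)$. By (7) and (A1), $Q$ is associated to $S'[t]/L^sS'[t]$ or to $S'[t]/((t)+J')^s$. In the first case $Q=qS'[t]$ with $q\in\operatorname{Min}(L)$, by (A3) and (N) for $L$. In the second case $Q=(t)+P$ with $P\in\operatorname{Min}(J')$, by the filtration argument of Step 1 (with $t$ and $J'$ in place of $y_u$ and $I'$) and (N) for $J'$.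

**Step 4: each candidate is minimal over $I'$ or not associated.**

* *$Q=qS'[t]$.* Let $Q_1\subseteq Q$ be a prime containing $I'$. As $t\notin Q$, also $t\notin Q_1$, and $t\mathfrak a\subseteq Q_1$ gives $\mathfrak a\subseteq Q_1$. So $L\subseteq Q_1\cap S'\subseteq q$, hence $Q_1\cap S'=q$ and $Q_1=Q$. So $Q\in\operatorname{Min}(I')$.
* *$Q=(t)+P$ and $L\not\subseteq P$.* Let $Q_1\subseteq Q$ be a prime containing $I'$. If $t\notin Q_1$, then as before $L\subseteq Q_1\cap S'\subseteq Q\cap S'=P$, a contradiction. So $t\in Q_1$. Also $J'\subseteq Q_1\cap S'\subseteq P$ gives $Q_1\cap S'=P$ by minimality of $P$, so $Q_1=Q$. So $Q\in\operatorname{Min}(I')$.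
* *$Q=(t)+P$ and $L\subseteq P$.* We show that $Q$ is not associated. $J'$ is the binomial edge ideal of the forest $G\setminus u$, hence radical, so $J'S'_P=PS'_P$. From $J'\subseteq L\subseteq P$ we get $J'S'_P=LS'_P$. Since $J'\subseteq I'\subseteq LS'[t]$ and $S'[t]_Q$ is a localization of $S'_P[t]$, it follows that $I'^sS'[t]_Q=J'^sS'[t]_Q$. Now $t$ is a nonzerodivisor on $(S'/J'^s)[t]$, hence on its localization $S'[t]_Q/I'^sS'[t]_Q$. As $t\in Q$, the prime $Q$ is not in $\operatorname{Ass}(S'[t]/I'^s)$. This case does not occur.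

So $\operatorname{Ass}(S'[t]/I'^s)\subseteq\operatorname{Min}(I')$ for all $s$, and (b) is proved. For a forest, $J_G$ is the sum of the ideals of its components, and Lemma 5 applies. $\square$

The third case of Step 4 is a real one to exclude. Let $u$ be a leaf attached to the middle vertex $2$ of the path $1-2-3$. Then $J'=(f_{12},f_{23})$, $L=(y_2)+J'$, and $P=(x_2,y_2)\in\operatorname{Min}(J')$ contains $L$. The candidate $Q=(t,x_2,y_2)$ is not minimal over $I'$, because $(x_2,y_2)$ already contains $I'=(ty_2)+J'$.

## 9. The leaf recursion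

**Theorem B.** Let $G$ be a forest, $v$ a leaf with neighbor $w$, $S'=\mathbb K[x_i,y_i:i\ne v]$, $I=J_{G\setminus v}\subset S'$. For $i\ge0$ put
$$\Lambda_i=I^i\big/\big(I^i\cap(I^{i+1}:_{S'}(x_w,y_w))\big).$$
Then for all $s\ge1$
$$\operatorname{reg}J_G^s=\max\big\{\operatorname{reg}I^s,\ \operatorname{reg}\Lambda_i+2(s-i)\ (0\le i\le s-1)\big\}.$$

The modules $\Lambda_i$ do not depend on $s$. This is what will make part 1 of the Main Theorem short.

*Proof.* Put $X=x_v$, $Y=y_v$, $f=Xy_w-Yx_w$, $J=J_G=IS+(f)$. The graph $G\setminus v$ is a forest, so by Theorem A the ideal $I$ has (N). So Lemma 2 applies to $I$, and by Lemma 3, $X$ is a nonzerodivisor on $S/J^s$.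

**Step 1: reduce to $S'$.** By Lemma 1, $\operatorname{reg}_SJ^s=\operatorname{reg}_{S'}\big(J^s/(X,Y)J^s\big)$.

**Step 2: decompose by degree in $X,Y$.** Give $X,Y$ degree $1$ and the elements of $S'$ degree $0$. Then $I$ is generated in degree $0$ and $f$ is homogeneous of degree $1$. Let $T_d=\mathbb K[X,Y]_d$ and
$$E_d=(J^s)_d=\sum_{i=0}^{\min(d,s)}f^iT_{d-i}I^{s-i},\qquad E_{-1}=0 .$$
Then $J^s/(X,Y)J^s=\bigoplus_dE_d/T_1E_{d-1}$ as $S'$-modules. The summands of $E_d$ with $i\le d-1$ lie in $T_1E_{d-1}$, as $T_{d-i}=T_1T_{d-1-i}$. Hence: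

* for $d=0$ the piece is $E_0=I^s$;
* for $d>s$ all summands have $i\le s\le d-1$, so the piece is $0$;
* for $1\le d\le s$ we have $E_d=T_1E_{d-1}+f^dI^{s-d}$, so $h\mapsto f^dh$ induces a surjection $I^{s-d}(-2d)\to E_d/T_1E_{d-1}$ with kernel (up to shift) $W=\{h\in I^{s-d}:f^dh\in T_1E_{d-1}\}$.

**Step 3: compute the kernel.** We claim $W=I^{s-d}\cap\big(I^{s-d+1}:(x_w,y_w)\big)$.

"$\supseteq$": If $x_wh,y_wh\in I^{s-d+1}$, then $f^dh=f^{d-1}(Xy_wh-Yx_wh)\in T_1f^{d-1}I^{s-d+1}\subseteq T_1E_{d-1}$.

"$\subseteq$": All summands of $E_{d-1}$ have $i\le d-1$, so $E_{d-1}\subseteq I^{s-d+1}S$. Let $h\in W$. Then $f^dh\in I^{s-d+1}S$, and the coefficient of $X^d$ gives $y_w^dh\in I^{s-d+1}$. Since $h\in I^{s-d}$, Lemma 2 gives $x_wh,y_wh\in I^{s-d+1}$.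

So $E_d/T_1E_{d-1}\cong\Lambda_{s-d}(-2d)$, and
$$J^s/(X,Y)J^s\ \cong\ I^s\oplus\bigoplus_{d=1}^s\Lambda_{s-d}(-2d).$$
Taking regularities with (R1), and writing $i=s-d$, gives the formula. $\square$

*Check on the path $1-2-3$ with $v=3$, $w=2$.* Here $I=(f_{12})$ is generated by one irreducible quadric. So $x_2$ is a nonzerodivisor modulo every $I^{i+1}$, and $\Lambda_i=I^i/I^{i+1}\cong(S'/I)(-2i)$ has regularity $2i+1$. Theorem B gives $\operatorname{reg}J_G^s=\max\{2s,\,2i+1+2(s-i)\}=2s+1$, as in Section 1.

*Check on the star with center $c$ and leaves $1,2,3$, for $s=1$, $v=3$, $w=c$.* Here $I$ is the ideal of the path $1-c-2$. By Section 2, $I=J_{K_3}\cap(x_c,y_c)$ with $K_3$ on $\{1,c,2\}$, so $I:(x_c,y_c)=J_{K_3}:(x_c,y_c)=J_{K_3}$, as $J_{K_3}$ is a prime not containing $x_c$. The Hilbert–Burch resolution $0\to S'(-3)^2\to S'(-2)^3\to S'$ of $S'/J_{K_3}$ shows $\operatorname{reg}\Lambda_0=1$. Theorem B gives $\operatorname{reg}J_G=\max\{3,\,1+2\}=3$, so $\operatorname{reg}(S/J_G)=2=\operatorname{iv}(G)+1$.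

## 10. Slope two, and one unit per internal vertex

**Proof of part 1 of the Main Theorem.** Let $r_s(G)=\operatorname{reg}J_G^s$. We show $r_{s+1}(G)\ge r_s(G)+2$ for all $s\ge1$ by induction on the number of edges. With one edge $e$ we have $J_G^s=(f_e^s)\cong S(-2s)$ and $r_s(G)=2s$.

With at least two edges, take a leaf $v$. Then $G\setminus v$ is a forest with one edge less, so with at least one edge. Put $I=J_{G\setminus v}$. By Theorem B for the exponent $s$, the maximum $r_s(G)$ is attained in one of two ways.

* If $r_s(G)=\operatorname{reg}\Lambda_i+2(s-i)$ for some $i\le s-1$, then the same $\Lambda_i$ occurs in Theorem B for the exponent $s+1$, and $r_{s+1}(G)\ge\operatorname{reg}\Lambda_i+2(s+1-i)=r_s(G)+2$.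
* Otherwise $r_s(G)=\operatorname{reg}I^s$. Theorem B for $s+1$ and the induction hypothesis for $G\setminus v$ give $r_{s+1}(G)\ge\operatorname{reg}I^{s+1}\ge\operatorname{reg}I^s+2=r_s(G)+2$.

Since $\operatorname{reg}(S/J_G^s)=r_s(G)-1$, this is the first assertion; applying it repeatedly gives the second. $\square$

Together with known result (i), this already answers the question: for every tree on at least two vertices and all $s\ge1$,
$$\operatorname{reg}(S/J_G^s)\ \ge\ \operatorname{reg}(S/J_G)+2(s-1)\ \ge\ 2s+\operatorname{iv}(G)-2 .$$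
So (1) holds. The improvement by one does not even need (i).

**Proof of the inequality in part 2.** By part 1 it suffices to show
$$\operatorname{reg}(S/J_G)\ge\operatorname{iv}(G)+1\quad\text{for every tree with }n\ge2\text{ vertices},\tag{8}$$
for then $\operatorname{reg}(S/J_G^s)\ge\operatorname{iv}(G)+1+2(s-1)=2s+\operatorname{iv}(G)-1$. Induct on $n$. For $n=2$, $G=K_2$ and both sides of (8) equal $1$. Let $n\ge3$, $v$ a leaf, $w$ its neighbor, so $\deg w\ge2$, and $I=J_{G\setminus v}\ne0$. Theorem B with $s=1$ reads
$$\operatorname{reg}J_G=\max\{\operatorname{reg}I,\ \operatorname{reg}\Lambda_0+2\},\qquad\Lambda_0=S'/(I:(x_w,y_w)).$$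

* If $\deg w\ge3$, then $w$ is still internal in $G\setminus v$, so $\operatorname{iv}(G\setminus v)=\operatorname{iv}(G)$. From $\operatorname{reg}J_G\ge\operatorname{reg}I$ we get $\operatorname{reg}(S/J_G)\ge\operatorname{reg}(S'/I)\ge\operatorname{iv}(G)+1$.
* If $\deg w=2$, then $w$ is a leaf of $G\setminus v$, so $\operatorname{iv}(G\setminus v)=\operatorname{iv}(G)-1$. By Theorem A, the ideal of the forest $G\setminus\{v,w\}$ has (N), and Lemma 3 shows that $x_w$ is a nonzerodivisor on $S'/I$. Hence $I\subseteq I:(x_w,y_w)\subseteq I:x_w=I$, and $\Lambda_0=S'/I$. So $\operatorname{reg}J_G\ge\operatorname{reg}(S'/I)+2=\operatorname{reg}I+1$, that is, $\operatorname{reg}(S/J_G)\ge\operatorname{reg}(S'/I)+1\ge\operatorname{iv}(G)+1$.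

In both cases the last inequality is the induction hypothesis for $G\setminus v$. $\square$

## 11. Paths attain the bound

It remains to prove the statement on equality. We compute what happens to all powers when a path is prolonged by one edge.

**Proposition.** Let $G$ be a forest and $v$ a leaf whose neighbor $w$ has degree $2$. Then $\operatorname{reg}(S/J_G^s)=\operatorname{reg}(S'/J_{G\setminus v}^s)+1$ for all $s\ge1$.

*Proof.* Let $I=J_{G\setminus v}$; it is nonzero, since $w$ has another edge.

**Step 1: identify $\Lambda_i$.** As $w$ is a leaf of $G\setminus v$, Theorem A and Lemma 3 show that $x_w$ is a nonzerodivisor on every $S'/I^{i+1}$. So $I^{i+1}:(x_w,y_w)=I^{i+1}$ and $\Lambda_i=I^i/I^{i+1}$.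

**Step 2: compute $\operatorname{reg}\Lambda_i=\operatorname{reg}I^{i+1}-1$.** For $i=0$, $\Lambda_0=S'/I$ and this is (R1). Let $i\ge1$. Part 1 of the Main Theorem, for the forest $G\setminus v$, gives $\operatorname{reg}I^{i+1}\ge\operatorname{reg}I^i+2$. Apply (R2) to $0\to I^{i+1}\to I^i\to\Lambda_i\to0$. First, $\operatorname{reg}\Lambda_i\le\max\{\operatorname{reg}I^i,\operatorname{reg}I^{i+1}-1\}=\operatorname{reg}I^{i+1}-1$. Second, $\operatorname{reg}I^{i+1}\le\max\{\operatorname{reg}I^i,\operatorname{reg}\Lambda_i+1\}$, and since $\operatorname{reg}I^{i+1}>\operatorname{reg}I^i$ we get $\operatorname{reg}I^{i+1}\le\operatorname{reg}\Lambda_i+1$.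

**Step 3: evaluate the maximum.** By part 1, $\operatorname{reg}I^{i+1}+2(s-1-i)\le\operatorname{reg}I^s$ for $0\le i\le s-1$. So
$$\operatorname{reg}\Lambda_i+2(s-i)=\operatorname{reg}I^{i+1}+2(s-1-i)+1\le\operatorname{reg}I^s+1,$$
with equality for $i=s-1$. Theorem B gives $\operatorname{reg}J_G^s=\operatorname{reg}I^s+1$. Subtract $1$ on both sides. $\square$

**Equality in part 2.** For $K_2$ we found $\operatorname{reg}(S/J^s)=2s-1$. The path with $k$ internal vertices arises from $K_2$ by attaching $k$ times a new leaf to an end vertex, which then has degree $2$. By the Proposition, each such step adds $1$. So for every $k\ge0$ and every $s\ge1$ the path with $k$ internal vertices has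
$$\operatorname{reg}(S/J^s)=2s+k-1=2s+\operatorname{iv}-1,$$
and the bound in part 2 is attained for every value of $\operatorname{iv}(G)$ and every $s$. This completes the proof of the Main Theorem. $\blacksquare$
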